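\title{Schur positive polynomials that agree on two circles in $\operatorname{SU}(n)$}

\begin{abstract}
An integer vector $v=(v_1,\dots,v_n)$ with coordinate sum $0$ defines a circle $z\mapsto\operatorname{diag}(z^{v_1},\dots,z^{v_n})$ in $\operatorname{SU}(n)$. We show that for any two such vectors $v,w$ with greatest common divisor $1$ there are Schur positive symmetric polynomials $P,Q$, both characters of faithful representations of $\operatorname{SU}(n)$, with $P(z^{v_1},\dots,z^{v_n})=Q(z^{w_1},\dots,z^{w_n})$. More generally, for finitely many vectors with coordinate sum $0$, of possibly different lengths, such polynomials exist if and only if the greatest common divisors of the vectors agree. We first solve the equation by infinite series: a product of theta functions has Schur coefficients that are strictly positive and decay like a Gaussian. Convex duality then gives a finite solution, because an obstruction to finite solutions grows at most like a power of a factorial and can therefore be paired with the infinite solution.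
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge2$. A symmetric polynomial $P\in\mathbb C[x_1,\dots,x_n]$ is \emph{Schur positive} if it is a nonzero linear combination, with nonnegative integer coefficients, of Schur polynomials $s_\lambda(x_1,\dots,x_n)$; their definition is recalled in Section~\ref{sec:schur}. Equivalently, $P$ is the character of a nonzero finite-dimensional polynomial representation of $\operatorname{GL}_n$, and its restriction to $\operatorname{SU}(n)$ is the character of a unitary representation. For $v\in\mathbb Z^n$ put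
\[
P_v(z)=P(z^{v_1},\dots,z^{v_n})\in\mathbb C[z^{\pm1}].
\]
For example, $(e_1)_v=z^{v_1}+\dots+z^{v_n}$, where $e_k$ is the elementary symmetric polynomial of degree $k$. The following question is posed in \cite{JKTY}.

\medskip
\noindent\textbf{Question.} \emph{Let $v,w\in\mathbb Z^n$ have coordinate sum $0$ and greatest common divisor $1$. Are there Schur positive polynomials $P$ and $Q$ in $n$ variables with the following two properties?}
\begin{itemize}
\item[(C1)] $P_v(z)=Q_w(z)$ \emph{as Laurent polynomials in $z$.}
\item[(C2)] $P(\xi,\dots,\xi)\ne P(1,\dots,1)$ \emph{for every $\xi\ne1$ with $\xi^n=1$, and the same for $Q$.}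
\end{itemize}

The conditions have a meaning for groups. The homomorphism $\iota_v(z)=\operatorname{diag}(z^{v_1},\dots,z^{v_n})$ maps the unit circle into $\operatorname{SU}(n)$ because $\sum v_i=0$, and its kernel is $\{z: z^{\gcd(v)}=1\}$, so it is injective when $\gcd(v)=1$. If $\pi$ and $\rho$ are unitary representations of $\operatorname{SU}(n)$ with characters $P$ and $Q$, then $P_v$ and $Q_w$ are the characters of $\pi\circ\iota_v$ and $\rho\circ\iota_w$. Unitary representations of the circle with the same character are unitarily equivalent, so (C1) says that $\pi$ and $\rho$ have the same dimension $d$ and that, after conjugating $\rho$ by a unitary matrix, $\pi\circ\iota_v=\rho\circ\iota_w$. Condition (C2) says that $\pi$ and $\rho$ are faithful (Lemma~\ref{lem:faithful}). A solution thus places two copies of $\operatorname{SU}(n)$ in one unitary group $\operatorname{U}(d)$ so that the circle $\iota_v$ of the first copy and the circle $\iota_w$ of the second coincide point by point.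

Some cases are immediate. Without (C2) one could take $P=Q=1$. Permuting the entries of $v$ does not change $P_v$, so if $w$ is a permutation of $v$ then $P=Q=e_1$ is a solution; this settles $n=2$, where $v,w\in\{(1,-1),(-1,1)\}$. If $w=-v$, take $P=e_1$ and $Q=e_{n-1}$, since $(e_{n-1})_w=\sum_i z^{-w_i}$. The first case with content can still be solved by inspection.

\begin{example}\label{ex:first}
Let $n=3$, $v=(1,0,-1)$, $w=(1,1,-2)$. Then $(e_1)_v=z+1+z^{-1}$, while $(e_1)_w=2z+z^{-2}$ and $(e_2)_w=z^2+2z^{-1}$. The identity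
\[
(z+1+z^{-1})^2=3+(2z+z^{-2})+(z^2+2z^{-1})
\]
shows that $P=e_1^2=s_{(2,0,0)}+s_{(1,1,0)}$ and $Q=3+e_1+e_2$ satisfy (C1). For a primitive cube root of unity $\xi$ we have $P(\xi,\xi,\xi)=9\xi^2\ne9$ and $Q(\xi,\xi,\xi)=0\ne9$, so (C2) holds.
\end{example}

What should one expect in general? Condition (C1) is linear in the Schur coefficients of $P$ and $Q$. If only exponents of $z$ in $[-N,N]$ are allowed, it consists of $2N+1$ equations, while every $s_\lambda$ with $\lambda_n=0$ and $\lambda_1\le N/\sum|v_i|$ is available, which gives on the order of $N^{n-1}$ unknowns. For $n\ge3$ this count suggests the answer yes. But the count ignores the signs of the coefficients, and it ignores the arithmetic of $v$ and $w$, which does constrain solutions. For instance, let $w=(2,1,-3)$ and $\zeta=e^{2\pi i/7}$. Multiplication by $2$ permutes the residues $2,1,-3$ modulo $7$, so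
\begin{equation}\label{eq:seven}
Q_w(\zeta)=Q_w(\zeta^2)\quad\text{for every symmetric }Q\qquad(w=(2,1,-3),\ \zeta=e^{2\pi i/7}),
\end{equation}
and any solution $P_v$ has to satisfy the same relation. Remark~\ref{rem:inhomogeneous} gives another constraint of this kind. What would rule out a solution is an inequality: a linear functional on Laurent polynomials that is positive on every $(s_\lambda)_v$ allowed in $P$ and nonpositive on every $(s_\mu)_w$. The content of the proof is that no inequality of this kind stands in the way.

\begin{theorem}\label{thm:main}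
Let $n\ge2$ and let $v,w\in\mathbb Z^n$ have coordinate sum $0$ and greatest common divisor $1$. Then there are Schur positive polynomials $P,Q$ in $n$ variables satisfying \textup{(C1)} and \textup{(C2)}.
\end{theorem}

The method applies to any finite number of vectors of any lengths, and it shows what the role of the greatest common divisor is. We put $\gcd(0)=0$.

\begin{theorem}\label{thm:general}
Let $r\ge2$ and $n_1,\dots,n_r\ge2$, and let $v^{(i)}\in\mathbb Z^{n_i}$ have coordinate sum $0$. There are Schur positive polynomials $P_i$ in $n_i$ variables, each satisfying \textup{(C2)} with $n=n_i$, such that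
\[
(P_1)_{v^{(1)}}=\dots=(P_r)_{v^{(r)}},
\]
if and only if $\gcd(v^{(1)})=\dots=\gcd(v^{(r)})$. In that case each $P_i$ can be chosen so that any prescribed finite set of Schur polynomials in $n_i$ variables occurs in $P_i$ with positive coefficients.
\end{theorem}

Theorem~\ref{thm:main} is the case $r=2$, $n_1=n_2=n$, $\gcd(v^{(1)})=\gcd(v^{(2)})=1$, so we prove Theorem~\ref{thm:general}. The hypothesis on the coordinate sum cannot be dropped: for $v=(1,0)$ and $w=(-1,0)$, (C1) forces $P_v$ to be a polynomial in both $z$ and $z^{-1}$, hence constant, and then $P$ is constant and violates (C2).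

Necessity of the condition on greatest common divisors is proved in Section~\ref{sec:schur}. Sufficiency has two independent halves. Sections~\ref{sec:product} and~\ref{sec:theta} construct a solution by infinite series with positive real coefficients. Sections~\ref{sec:levels} and~\ref{sec:duality} show that a sufficiently rapidly decaying infinite solution forces a finite one. Section~\ref{sec:proof} combines the two.

\section{Schur polynomials and faithful representations}\label{sec:schur}

Let $\langle\cdot,\cdot\rangle$ and $|\cdot|$ be the standard inner product and norm on $\mathbb R^n$, and put $\nu_n=n(n-1)/2$, $\delta=(n-1,\dots,1,0)$, $\mathbf 1=(1,\dots,1)$. Negative exponents will be convenient, so we index Schur polynomials by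
\[
\Lambda_n=\{\lambda\in\mathbb Z^n:\lambda_1\ge\dots\ge\lambda_n\},\qquad \Lambda_n^0=\{\lambda\in\Lambda_n:\lambda_n=0\}.
\]
For $l\in\mathbb Z^n$ let $a_l=\det(x_i^{l_j})$, and for $\lambda\in\Lambda_n$ let $s_\lambda=a_{\lambda+\delta}/a_\delta$. This is a symmetric Laurent polynomial; the Schur polynomials in the definition of Schur positivity are the $s_\lambda$ with $\lambda_n\ge0$. The definition of $P_v$ extends to Laurent polynomials. For $\kappa,\lambda\in\mathbb Z^n$ write $\kappa\preceq\lambda$ (dominance order) if $\kappa_1+\dots+\kappa_i\le\lambda_1+\dots+\lambda_i$ for all $i$, with equality for $i=n$. We use three standard facts.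
\begin{itemize}
\item[(S1)] The coefficients of $s_\lambda$ are nonnegative integers, and the coefficient of $x^\lambda$ is $1$. Every \emph{weight} of $s_\lambda$, that is, every $\kappa\in\mathbb Z^n$ such that $x^\kappa$ occurs in $s_\lambda$, satisfies $\kappa\preceq\lambda$.
\item[(S2)] $s_{\lambda+t\mathbf 1}=e_n^ts_\lambda$ for $t\in\mathbb Z$, and $s_{\lambda^*}(x)=s_\lambda(x^{-1})$, where $\lambda^*=(-\lambda_n,\dots,-\lambda_1)$.
\item[(S3)] Weyl's dimension formula:
\[
\dim\lambda:=s_\lambda(1,\dots,1)=\prod_{i<j}\Bigl(1+\frac{\lambda_i-\lambda_j}{j-i}\Bigr)\le(1+\lambda_1-\lambda_n)^{\nu_n}\le(1+2|\lambda|)^{\nu_n}.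
\]
\end{itemize}
If $\kappa\preceq\lambda$ and $u\in\mathbb R^n$ satisfies $u_1\ge\dots\ge u_n$, summation by parts gives
\begin{equation}\label{eq:dominance}
\langle\lambda,u\rangle-\langle\kappa,u\rangle=\sum_{i=1}^{n-1}(u_i-u_{i+1})\sum_{j\le i}(\lambda_j-\kappa_j)\ge0 .
\end{equation}
A first consequence is that every weight $\kappa$ of $s_\lambda$ has $|\kappa|\le|\lambda|$: by symmetry we may take $\kappa$ decreasing, and then \eqref{eq:dominance} with $u=\kappa$ gives $|\kappa|^2\le\langle\lambda,\kappa\rangle\le|\lambda||\kappa|$.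

We turn to condition (C2). The eigenvalues of a unitary $d\times d$ matrix have modulus $1$, so its trace has modulus $d$ only if the matrix is scalar, and equals $d$ only if the matrix is the identity.

\begin{lemma}\label{lem:faithful}
Let $P$ be Schur positive in $n\ge2$ variables and let $\pi$ be a unitary representation of $\operatorname{SU}(n)$ with character $P$. Then $P$ satisfies \textup{(C2)} if and only if $\pi$ is faithful. In particular, $P$ satisfies \textup{(C2)} if $e_1$ occurs in its Schur expansion.
\end{lemma}

\begin{proof}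
The center of $\operatorname{SU}(n)$ consists of the matrices $\xi I$ with $\xi^n=1$, and $P(\xi,\dots,\xi)$ is the trace of $\pi(\xi I)$. By the remark on traces, (C2) says that no central element other than $I$ lies in $K=\ker\pi$. So faithfulness implies (C2). Conversely, assume (C2). The closed normal subgroup $K$ is a Lie subgroup whose Lie algebra is an ideal of the simple Lie algebra $\mathfrak{su}(n)$. If the ideal is everything, then $K=\operatorname{SU}(n)$ because the group is connected; this is impossible, since for $n\ge2$ the center is nontrivial. Otherwise $K$ is discrete. For $k\in K$ the continuous map $x\mapsto xkx^{-1}$ from the connected group to $K$ is then constant, so $K$ is central, and $K=\{I\}$ by (C2). Finally, if $e_1$ occurs in $P$, then $\pi$ contains the defining representation on $\mathbb C^n$, which is faithful.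
\end{proof}

\begin{corollary}\label{cor:necessity}
Let $P$ be Schur positive in $n\ge2$ variables and satisfy \textup{(C2)}, and let $v\in\mathbb Z^n$ have coordinate sum $0$. Then $\{z:|z|=1,\ P_v(z)=P_v(1)\}=\{z:|z|=1,\ z^{\gcd(v)}=1\}$. In particular the Laurent polynomial $P_v$ determines $\gcd(v)$.
\end{corollary}

\begin{proof}
For $|z|=1$, the equation $P_v(z)=P_v(1)$ says that $\pi(\iota_v(z))$ has trace $\dim\pi$, that is, $\pi(\iota_v(z))=I$. Since $\pi$ is faithful, this means $\iota_v(z)=I$, that is, $z^{\gcd(v)}=1$. The solution set is the whole circle if $\gcd(v)=0$ and has exactly $\gcd(v)$ elements otherwise.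
\end{proof}

This proves the ``only if'' part of Theorem~\ref{thm:general}.

\begin{remark}[Inhomogeneity cannot be avoided in general]\label{rem:inhomogeneous}
In Example~\ref{ex:first} the polynomial $Q$ has terms of degrees $0,1,2$. This is no accident: for $v=(1,0,-1)$, $w=(1,1,-2)$, the degrees occurring in $Q$ cannot all be congruent modulo $3$ in any solution. Let $\zeta=e^{2\pi i/3}$, so that $(\zeta^{w_1},\zeta^{w_2},\zeta^{w_3})=(\zeta,\zeta,\zeta)$. If all degrees in $Q$ were congruent modulo $3$, then $|P_v(\zeta)|=|Q(\zeta,\zeta,\zeta)|=Q(1,1,1)=P(1,1,1)$, so $\operatorname{diag}(\zeta,1,\zeta^{-1})$ would act as a scalar in the representation with character $P$. That representation is faithful, so $\operatorname{diag}(\zeta,1,\zeta^{-1})$ would be central in $\operatorname{SU}(3)$, which is false.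
\end{remark}

\section{The product construction}\label{sec:product}

There is a simple source of solutions of (C1). Let $q$ be a Laurent polynomial in one variable and put
\[
P=\prod_{i}\prod_{j}q(x_i^{w_j}),\qquad Q=\prod_{j}\prod_{i}q(x_j^{v_i}).
\]
Both are symmetric, and $P_v=\prod_{i,j}q(z^{v_iw_j})=Q_w$. Multiplying by a power of $e_n$ clears denominators without changing $P_v$ or $Q_w$, because $(e_n)_v=(e_n)_w=1$. The whole difficulty is Schur positivity. Both $P$ and $Q$ have the form $\prod_i\varphi(x_i)$, so we compute the Schur coefficients of such a product.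

Let $\varphi(x)=\sum_{k\in\mathbb Z}\varphi_kx^k$ converge absolutely on $\mathbb C^*$ and put $F(x)=\prod_{i=1}^n\varphi(x_i)$. The Laurent series $Fa_\delta$ converges absolutely and is antisymmetric, so only monomials with distinct exponents occur in it, and collecting them into orbits under permutations gives
\begin{equation}\label{eq:antisym}
Fa_\delta=\sum_{\lambda\in\Lambda_n}p_\lambda a_{\lambda+\delta},
\end{equation}
where $p_\lambda$ is the coefficient of $x^{\lambda+\delta}$ in $Fa_\delta$. Since $a_\delta=\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\prod_ix_i^{\delta_{\sigma(i)}}$,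
\begin{equation}\label{eq:coeff}
p_\lambda=\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\prod_{i=1}^n\varphi_{\lambda_i+\delta_i-\delta_{\sigma(i)}}=\det\bigl(\varphi_{\lambda_i-i+j}\bigr)_{1\le i,j\le n}.
\end{equation}
When $\varphi$ is a Laurent polynomial, dividing \eqref{eq:antisym} by $a_\delta$ shows that the $p_\lambda$ are the Schur coefficients of $F$. For $n=2$,
\begin{equation}\label{eq:two}
p_\lambda=\varphi_{\lambda_1}\varphi_{\lambda_2}-\varphi_{\lambda_1+1}\varphi_{\lambda_2-1}\qquad(\lambda_1\ge\lambda_2),
\end{equation}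
so positivity of the $p_\lambda$ is a log-concavity condition on the sequence $(\varphi_k)$. A finite sequence with a gap next to its end violates it, for every $n$.

\begin{proposition}\label{prop:nopoly}
Let $n\ge2$ and let $\varphi$ be a real Laurent polynomial with highest exponent $b$. If $\varphi_{b-1}=0$ and $\varphi_{b-k}\ne0$ for some $k\ge2$, then $p_\lambda<0$ for some $\lambda\in\Lambda_n$.
\end{proposition}

\begin{proof}
For $\lambda=(b,\dots,b,b-k)$ the matrix in \eqref{eq:coeff} is lower triangular, and $p_\lambda=\varphi_b^{n-1}\varphi_{b-k}$. For $\lambda=(b,\dots,b,b-1,b-k+1)$ it is block lower triangular, with $n-2$ diagonal entries $\varphi_b$ and a $2\times2$ block of determinant $\varphi_{b-1}\varphi_{b-k+1}-\varphi_b\varphi_{b-k}$, so $p_\lambda=-\varphi_b^{n-1}\varphi_{b-k}$. One of the two numbers is negative.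
\end{proof}

For $w=(3,2,-5)$ and any real $q$ with at least two terms, each factor of $\varphi(x)=q(x^3)q(x^2)q(x^{-5})$ is its top term times $1+O(x^{-2})$, and $\varphi$ is not a monomial. So Proposition~\ref{prop:nopoly} applies, and no such Laurent polynomial $q$ makes the product construction work. The failure occurs at the top exponent. A series that is infinite in both directions has no top exponent, and the Gaussian sequence $\varphi_k=e^{-k^2/2\tau}$ is log-concave with a margin that is the same everywhere:
\begin{equation}\label{eq:margin}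
\frac{\varphi_{\lambda_1+1}\varphi_{\lambda_2-1}}{\varphi_{\lambda_1}\varphi_{\lambda_2}}=e^{-(\lambda_1-\lambda_2+1)/\tau}\le e^{-1/\tau}\qquad(\lambda_1\ge\lambda_2).
\end{equation}
We therefore replace $q$ by the theta function
\[
\theta(x)=\theta_T(x)=\sum_{m\in\mathbb Z}e^{-m^2/2T}x^m\qquad(T\ge1),
\]
which converges absolutely on $\mathbb C^*$ and satisfies $\theta(x)=\theta(1/x)$. The coefficients of a product $\prod_j\theta(x^{c_j})$ are not exactly Gaussian, and the point is that the error is much smaller than the margin.

\begin{example}\label{ex:twothree}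
Let $n=2$ and $\varphi(x)=\theta(x^2)\theta(x^3)$, a case where polynomials fail by Proposition~\ref{prop:nopoly}. The integer solutions of $2m_1+3m_2=k$ are $(m_1,m_2)=(3j-k,\,k-2j)$, and
\[
m_1^2+m_2^2=13j^2-10jk+2k^2=\tfrac{k^2}{13}+13\bigl(j-\tfrac{5k}{13}\bigr)^2 .
\]
Hence $\varphi_k=e^{-k^2/26T}\sum_{j}e^{-13(j-5k/13)^2/2T}$. For large $T$ the last sum samples a wide Gaussian along a shifted copy of $\mathbb Z$ and hardly depends on the shift. Poisson summation makes this precise:
\[
\sum_{j\in\mathbb Z}e^{-13(j-5k/13)^2/2T}=\sqrt{\tfrac{2\pi T}{13}}\,(1+\varepsilon_k),\qquad|\varepsilon_k|\le\varepsilon:=2\sum_{\eta\ge1}e^{-2\pi^2T\eta^2/13}.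
\]
By \eqref{eq:margin} with $\tau=13T$, the ratio $\varphi_{\lambda_1+1}\varphi_{\lambda_2-1}/\varphi_{\lambda_1}\varphi_{\lambda_2}$ is at most $e^{-1/13T}(1+\varepsilon)^2/(1-\varepsilon)^2$ once $\varepsilon<1$. The margin $1-e^{-1/13T}$ is of order $1/T$, while $\varepsilon$ is exponentially small in $T$. So for large $T$ the ratio is less than $1$, and by \eqref{eq:two} all $p_\lambda$ are positive at once.
\end{example}

\section{Theta products have positive Schur coefficients}\label{sec:theta}

In $n$ variables the margin \eqref{eq:margin} is replaced by a lower bound for a Vandermonde determinant, and the shifted copies of $\mathbb Z$ by cosets of a lattice. Recall the Poisson summation formula for a Gaussian: if $L$ is a lattice of full rank in a Euclidean space of dimension $d$, with dual lattice $L^*=\{\eta:\langle\eta,L\rangle\subset\mathbb Z\}$, then for every point $y_0$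
\begin{equation}\label{eq:poisson}
\sum_{y\in y_0+L}e^{-|y|^2/2T}=\frac{(2\pi T)^{d/2}}{\operatorname{covol}(L)}\sum_{\eta\in L^*}e^{-2\pi^2T|\eta|^2}e^{2\pi i\langle\eta,y_0\rangle}.
\end{equation}

\begin{lemma}\label{lem:theta}
Let $n\ge2$, $M\ge2$, and $c\in\mathbb Z^M$ with $\gcd(c)=1$. Put $\varphi(x)=\prod_{j=1}^M\theta_T(x^{c_j})$ and $\tau=|c|^2T$. For all sufficiently large $T$,
\[
\prod_{i=1}^n\varphi(x_i)=\sum_{\lambda\in\Lambda_n}p_\lambda s_\lambda(x)\quad\text{on }(\mathbb C^*)^n,\qquad 0<p_\lambda\le Ce^{-|\lambda|^2/4\tau}\quad\text{for all }\lambda\in\Lambda_n,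
\]
with a constant $C=C(T,c,n)$. The series converges absolutely and locally uniformly.
\end{lemma}

\begin{proof}
\emph{The coefficients of $\varphi$.} We have $\varphi_k=\sum e^{-|m|^2/2T}$, summed over $m\in\mathbb Z^M$ with $\langle m,c\rangle=k$. Such $m$ exist for every $k$ because $\gcd(c)=1$. Write $m=\frac{k}{|c|^2}c+y$ with $y\perp c$; then $|m|^2=k^2/|c|^2+|y|^2$, and $y$ runs through a coset $y_k+L$ of $L=\mathbb Z^M\cap c^\perp$, a lattice of full rank $M-1\ge1$ in $c^\perp$. By \eqref{eq:poisson},
\begin{equation}\label{eq:phik}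
\varphi_k=\Omega\,e^{-k^2/2\tau}(1+\varepsilon_k),\qquad\Omega=\frac{(2\pi T)^{(M-1)/2}}{\operatorname{covol}(L)},\qquad|\varepsilon_k|\le\varepsilon(T):=\sum_{0\ne\eta\in L^*}e^{-2\pi^2T|\eta|^2}
\end{equation}
for all $k$. If $\mu$ is the length of a shortest nonzero vector of $L^*$, then $\varepsilon(T)\le\varepsilon(1)e^{-2\pi^2(T-1)\mu^2}$ for $T\ge1$.

\emph{Positivity.} Define $p_\lambda$ by \eqref{eq:coeff}. Put $l=\lambda+\delta$ and $t_i=e^{l_i/\tau}$, so that $t_1>\dots>t_n>0$. Since $e^{-(l_i-\delta_j)^2/2\tau}=e^{-l_i^2/2\tau}e^{-\delta_j^2/2\tau}t_i^{\delta_j}$, formula \eqref{eq:phik} gives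
\[
p_\lambda=\Omega^ne^{-(|l|^2+|\delta|^2)/2\tau}\Bigl[\sum_\sigma\operatorname{sgn}(\sigma)\prod_it_i^{\delta_{\sigma(i)}}+R\Bigr],\qquad|R|\le\bigl((1+\varepsilon(T))^n-1\bigr)\sum_\sigma\prod_it_i^{\delta_{\sigma(i)}},
\]
because a product of $n$ factors $1+\varepsilon_k$ differs from $1$ by at most $(1+\varepsilon(T))^n-1$. We compare both terms in the bracket with $\Pi=\prod_it_i^{\delta_i}=\prod_{i<j}t_i$. The main term is a Vandermonde determinant:
\[
\prod_{i<j}(t_i-t_j)=\Pi\prod_{i<j}\bigl(1-e^{-(l_i-l_j)/\tau}\bigr)\ge\Pi\,(1-e^{-1/\tau})^{\nu_n}\ge\Pi\,(2\tau)^{-\nu_n},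
\]
where we used $l_i-l_j\ge1$ for $i<j$, $\tau\ge1$, and $1-e^{-x}\ge x/2$ on $[0,1]$. For the error, every permutation $\kappa$ of $\delta$ satisfies $\kappa\preceq\delta$, so \eqref{eq:dominance} with $u=l$ gives $\prod_it_i^{\kappa_i}=e^{\langle\kappa,l\rangle/\tau}\le e^{\langle\delta,l\rangle/\tau}=\Pi$. Hence $|R|\le n!\,((1+\varepsilon(T))^n-1)\,\Pi$, and $p_\lambda>0$ for every $\lambda$ as soon as
\[
n!\,\bigl((1+\varepsilon(T))^n-1\bigr)<(2|c|^2T)^{-\nu_n}.
\]
This condition does not involve $\lambda$. It holds for large $T$, since the left side decays exponentially and the right side like a power of $T$.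

\emph{Decay.} The indices in \eqref{eq:coeff} have the form $\lambda_i+b$ with $|b|\le n$, and $\lambda_i^2\le2(\lambda_i+b)^2+2b^2$ gives $(\lambda_i+b)^2\ge\lambda_i^2/2-n^2$. By \eqref{eq:phik}, each of the $n!$ products is at most $\Omega^n(1+\varepsilon(T))^ne^{n^3/2\tau}e^{-|\lambda|^2/4\tau}$.

\emph{Convergence.} On the set where $\rho^{-1}\le|x_i|\le\rho$ for all $i$, a weight $\kappa$ of $s_\lambda$ has $|x^\kappa|\le\rho^{\sum|\kappa_i|}\le\rho^{\sqrt n|\lambda|}$, so $|s_\lambda(x)|\le(1+2|\lambda|)^{\nu_n}\rho^{\sqrt n|\lambda|}$ by (S1) and (S3). With the decay of $p_\lambda$ this gives absolute and locally uniform convergence of $\sum p_\lambda s_\lambda$. By \eqref{eq:antisym} the sum equals $\prod_i\varphi(x_i)$ where $a_\delta\ne0$, and by continuity everywhere.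
\end{proof}

The hypothesis $\gcd(c)=1$ is needed: if $g=\gcd(c)\ge2$, then $\varphi_k=0$ unless $g$ divides $k$, and for $n=2$ formula \eqref{eq:two} gives $p_{(g-1,1)}=-\varphi_g\varphi_0<0$.

For $r$ vectors the product construction uses all products of one entry from each vector.

\begin{corollary}\label{cor:infinite}
Let $r\ge2$, $n_i\ge2$, and $v^{(i)}\in\mathbb Z^{n_i}$ with $\gcd(v^{(i)})=1$ for $1\le i\le r$. There are $T\ge1$, constants $C,\gamma>0$, and numbers $0<p^i_\lambda\le Ce^{-\gamma|\lambda|^2}$ $(\lambda\in\Lambda_{n_i})$ such that the function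
\[
f(z)=\prod_{j_1=1}^{n_1}\cdots\prod_{j_r=1}^{n_r}\theta_T\bigl(z^{v^{(1)}_{j_1}\cdots v^{(r)}_{j_r}}\bigr)
\]
satisfies $f(z)=f(1/z)$ and $f(z)=\sum_{\lambda\in\Lambda_{n_i}}p^i_\lambda\,(s_\lambda)_{v^{(i)}}(z)$ for each $i$, locally uniformly on $\mathbb C^*$.
\end{corollary}

\begin{proof}
Fix $i$. Let $c^{(i)}$ be the vector of all products $\prod_{l\ne i}v^{(l)}_{j_l}$, indexed by the tuples $(j_l)_{l\ne i}$; for $r=2$ it is simply the other vector. Its length $\prod_{l\ne i}n_l$ is at least $2$. For a prime $p$, each $v^{(l)}$ has an entry not divisible by $p$, and the product of these entries is an entry of $c^{(i)}$ not divisible by $p$; hence $\gcd(c^{(i)})=1$. Let $\varphi$ be the function of Lemma~\ref{lem:theta} for $c=c^{(i)}$, $n=n_i$. Then $f(z)=\prod_{j=1}^{n_i}\varphi(z^{v^{(i)}_j})$, so the expansion of $f$ follows by substituting $x_j=z^{v^{(i)}_j}$. One $T$ is large enough for all $i$. The symmetry of $f$ is that of $\theta$.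
\end{proof}

\section{Symmetrized characters and their levels}\label{sec:levels}

Truncating the series in Corollary~\ref{cor:infinite} destroys the equality of the $r$ expansions, so a finite solution has to be found by another argument. We set up finite linear systems, one for each bound $N$ on the exponents of $z$. Since $f$ is invariant under $z\mapsto1/z$, we can work in
\[
B=\{h\in\mathbb R[z^{\pm1}]:h(z)=h(1/z)\},\qquad\beta_0=1,\quad\beta_k=z^k+z^{-k}\ \ (k\ge1).
\]
The $\beta_k$ form a basis of $B$. The gain is that raising the bound on the exponents by one adds a single basis vector, where for general Laurent polynomials it would add two. For $h=\sum_jm_j\beta_j\ne0$ let $\deg h$ be the largest $j$ with $m_j\ne0$ and $\|h\|=\sum_j|m_j|$, and put $B_{\le N}=\operatorname{span}(\beta_0,\dots,\beta_N)$.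

Let $v\in\mathbb Z^n$ have coordinate sum $0$ and $v_1\ge\dots\ge v_n$. For $\lambda\in\Lambda_n$ put
\[
\chi_\lambda=s_\lambda+s_{\lambda^*},\qquad\ell_v(\lambda)=\max\bigl(\langle\lambda,v\rangle,\langle\lambda^*,v\rangle\bigr).
\]
We call $\ell_v(\lambda)$ the \emph{level} of $\lambda$. By (S2), $(\chi_\lambda)_v(z)=(s_\lambda)_v(z)+(s_\lambda)_v(1/z)$ lies in $B$. Because $\sum v_i=0$, both $(\chi_\lambda)_v$ and $\ell_v(\lambda)$ depend only on $\lambda$ modulo $\mathbb Z\mathbf 1$, and $\Lambda_n^0$ is a set of representatives. Let $\omega_i=(1,\dots,1,0,\dots,0)$ with $i$ ones, $1\le i\le n-1$. Then $s_{\omega_i}=e_i$, $\omega_i^*=\omega_{n-i}-\mathbf 1$, and the elements of $\Lambda_n^0$ are the sums $\sum m_i\omega_i$ with integers $m_i\ge0$, namely $m_i=\lambda_i-\lambda_{i+1}$.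

\begin{lemma}\label{lem:levels}
Let $v\in\mathbb Z^n$ be decreasing, with coordinate sum $0$ and $\gcd(v)=1$.
\begin{itemize}
\item[(a)] For $\lambda\in\Lambda_n$, the coordinates of $(\chi_\lambda)_v$ in the basis $(\beta_j)$ are nonnegative integers, $\deg(\chi_\lambda)_v=\ell_v(\lambda)\le|\lambda||v|$, and $\|(\chi_\lambda)_v\|\le2\dim\lambda$.
\item[(b)] For $\lambda\in\Lambda_n$ we have $\lambda_1-\lambda_n\le\ell_v(\lambda)$. Hence $S_N(v):=\{\lambda\in\Lambda_n^0:\ell_v(\lambda)\le N\}$ is finite for every $N$, and $\|(\chi_\lambda)_v\|\le2(1+\ell_v(\lambda))^{\nu_n}$.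
\item[(c)] Every sufficiently large integer is the level of some $\lambda\in\Lambda_n^0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (S1), $(s_\lambda)_v=\sum z^{\langle\kappa,v\rangle}$ over the weights $\kappa$ counted with multiplicity, so there is no cancellation, and by \eqref{eq:dominance} with $u=v$ the highest exponent is $\langle\lambda,v\rangle$. The same holds for $\lambda^*$, which gives the degree; the bound follows from $|\lambda^*|=|\lambda|$. If $(\chi_\lambda)_v=\sum m_j\beta_j$, setting $z=1$ gives $m_0+2\sum_{j\ge1}m_j=2\dim\lambda$.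

(b) Put $V_i=\langle\omega_i,v\rangle=v_1+\dots+v_i$. Each $V_i$ with $1\le i\le n-1$ is a positive integer. Indeed, $v$ is decreasing, nonzero and has sum $0$, so $v_1>0>v_n$; if $v_i\ge0$ then $V_i\ge v_1>0$, and if $v_i<0$ then $V_i=-(v_{i+1}+\dots+v_n)>0$. With $m_i=\lambda_i-\lambda_{i+1}$ we get $\lambda_1-\lambda_n=\sum m_i\le\sum m_iV_i=\langle\lambda,v\rangle\le\ell_v(\lambda)$. The elements of $S_N(v)$ have entries in $[0,N]$, and the last bound follows from (a) and (S3).

(c) The number $\gcd(V_1,\dots,V_{n-1})$ divides $v_1,\dots,v_{n-1}$ and $v_n=-V_{n-1}$, so it equals $1$. Positive integers with greatest common divisor $1$ represent every large integer as a combination with nonnegative integer coefficients, so every large integer has the form $\sum m_iV_i=\langle\lambda,v\rangle$ with $\lambda\in\Lambda_n^0$. It remains to make sure that the maximum defining the level is attained by $\langle\lambda,v\rangle$. We have $\langle\lambda^*,v\rangle=\sum m_iV_{n-i}$. If $V_i=V_{n-i}$ for all $i$, the two numbers agree and we are done. Otherwise fix $i$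 with $V_i>V_{n-i}$, and for each residue class $\rho$ modulo $V_i$ choose $\lambda_\rho\in\Lambda_n^0$ with $\langle\lambda_\rho,v\rangle\in\rho$. Then
\[
\langle\lambda_\rho+t\omega_i,v\rangle=\langle\lambda_\rho,v\rangle+tV_i,\qquad\langle(\lambda_\rho+t\omega_i)^*,v\rangle=\langle\lambda_\rho^*,v\rangle+tV_{n-i}.
\]
For large $t$ the first number is the larger one, so the levels of the $\lambda_\rho+t\omega_i$ exhaust all large integers in the class $\rho$.
\end{proof}

Small levels can be missing. For $w=(1,1,-2)$ the level of $m_1\omega_1+m_2\omega_2$ is $\max(m_1+2m_2,\,2m_1+m_2)$, which takes every nonnegative integer value except $1$. If $\gcd(v)=g\ge2$, all levels are multiples of $g$ and (c) fails.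

\section{From an infinite positive relation to a finite one}\label{sec:duality}

We want positive numbers $a_\lambda,b_\mu$ with $\sum_{S_N(v)}a_\lambda(\chi_\lambda)_v=\sum_{S_N(w)}b_\mu(\chi_\mu)_w$. Asking that all coefficients be strictly positive is more than the Question requires, but it secures (C2) through the coefficient of $e_1$, and it matches the strict positivity in Lemma~\ref{lem:theta}. The obstruction to strictly positive relations is described by Stiemke's lemma.

\begin{lemma}[Stiemke]\label{lem:stiemke}
Let $x_1,\dots,x_m$ be vectors in a finite-dimensional real vector space $X$. Either $\sum c_ix_i=0$ for some $c_1,\dots,c_m>0$, or there is a linear functional $\phi$ on $X$ with $\phi(x_i)\ge0$ for all $i$ and $\phi(x_i)>0$ for some $i$; and not both.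
\end{lemma}

\begin{proof}
Both cannot hold, since then $0=\sum c_i\phi(x_i)>0$. Suppose the second alternative fails. Then the subspace $U=\{(\phi(x_1),\dots,\phi(x_m)):\phi\in X^*\}$ of $\mathbb R^m$ is disjoint from the simplex $\Sigma$ spanned by the standard basis vectors. A closed convex set and a disjoint compact convex set can be strictly separated: there is $c\in\mathbb R^m$ with $\sup_U\langle c,\cdot\rangle<\min_\Sigma\langle c,\cdot\rangle$. A linear function bounded above on a subspace vanishes there. So all $c_i$ are positive and $\phi(\sum c_ix_i)=0$ for all $\phi$.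
\end{proof}

\begin{example}\label{ex:dual}
Take $v=(1,0,-1)$, $w=(1,1,-2)$ and $N=2$. Let $\phi$ be a functional on $B_{\le2}$ that is $\ge0$ on $(\chi_\lambda)_v$ for $\lambda\in S_2(v)$ and $\le0$ on $(\chi_\mu)_w$ for $\mu\in S_2(w)$, and let $u_k=\phi(\beta_k)$. From $\lambda=0$ and $\mu=0$ we get $u_0\ge0$ and $u_0\le0$. From Example~\ref{ex:first}, $(\chi_{\omega_1})_v=2(1+\beta_1)$ and $(\chi_{\omega_1})_w=2\beta_1+\beta_2$, and $s_{2\omega_1}=e_1^2-e_2$ gives $(\chi_{2\omega_1})_v=2(2+\beta_1+\beta_2)$. So
\[
u_0=0,\qquad u_1\ge0,\qquad -u_1\le u_2\le-2u_1,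
\]
which forces $\phi=0$. By Lemma~\ref{lem:stiemke} there is a strictly positive relation at level $2$. Note how $u_2$ is bounded in terms of the earlier values: from below by an element of degree $2$ on the side of $v$, from above by an element of degree $2$ on the side of $w$.
\end{example}

In general we cannot solve the dual inequalities, but the two-sided bound persists and limits the growth of $\phi(\beta_k)$. Such a functional can be applied term by term to the infinite solution, whose two expansions then give a nonnegative and a nonpositive value. The argument uses only a few properties of the characters, which we isolate.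

\begin{proposition}\label{prop:finite}
Let $r\ge2$ and $\nu\ge0$ be integers and put $\Gamma(k)=(2r)^k\bigl((k+1)!\bigr)^\nu$. For $1\le i\le r$ let $(h^i_\alpha)_{\alpha\in A_i}$ be a family of nonzero elements $h^i_\alpha=\sum_jm^i_{\alpha,j}\beta_j$ of $B$ with $m^i_{\alpha,j}\in\mathbb Z_{\ge0}$, and let $A_i(N)=\{\alpha\in A_i:\deg h^i_\alpha\le N\}$. Assume:
\begin{itemize}
\item[(F)] each $A_i(N)$ is finite;
\item[(L)] there is $k_0\ge0$ such that for all $k>k_0$ and all $i$ there is $\alpha(i,k)\in A_i$ with $\deg h^i_{\alpha(i,k)}=k$ and $\|h^i_{\alpha(i,k)}\|\le2(1+k)^\nu$;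
\item[(S)] there are reals $c^i_\alpha>0$ with $\sum_{\alpha\in A_i}c^i_\alpha\|h^i_\alpha\|\,\Gamma(\deg h^i_\alpha)<\infty$ for each $i$, such that for each $j\ge0$ the sum $f_j=\sum_{\alpha\in A_i}c^i_\alpha m^i_{\alpha,j}$ does not depend on $i$.
\end{itemize}
Then for all sufficiently large $N$ there are positive integers $a^i_\alpha$ $(1\le i\le r,\ \alpha\in A_i(N))$ such that $\sum_{\alpha\in A_i(N)}a^i_\alpha h^i_\alpha$ does not depend on $i$.
\end{proposition}

\begin{proof}
\emph{Reformulation.} Let $E=B^{r-1}$ and $E_{\le N}=(B_{\le N})^{r-1}$. For $i<r$ let $\tilde h^i_\alpha\in E$ have $h^i_\alpha$ in place $i$ and $0$ elsewhere, and let $\tilde h^r_\alpha=-(h^r_\alpha,\dots,h^r_\alpha)$. The sums $\sum_\alpha a^i_\alpha h^i_\alpha$ agree for all $i$ exactly when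
\begin{equation}\label{eq:system}
\sum_{i=1}^r\sum_{\alpha\in A_i(N)}a^i_\alpha\tilde h^i_\alpha=0 .
\end{equation}
This is a homogeneous linear system with integer coefficients. Its real solution space has a basis of rational vectors, so rational solutions are dense in it. A strictly positive real solution therefore yields a strictly positive rational one and, after clearing denominators, one in positive integers. A functional $\phi$ on $E$ is a tuple $(\phi^1,\dots,\phi^{r-1})$ of functionals on $B$. Putting $\phi^r=-\sum_{i<r}\phi^i$ we have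
\begin{equation}\label{eq:tuple}
\sum_{i=1}^r\phi^i=0,\qquad\phi(\tilde h^i_\alpha)=\phi^i(h^i_\alpha)\quad(1\le i\le r),
\end{equation}
and the same holds for $E_{\le N}$ and $B_{\le N}$. For $r=2$ the vectors are $h^1_\alpha$ and $-h^2_\alpha$ in $E=B$, and $\phi^1=-\phi^2=\phi$.

Suppose that \eqref{eq:system} has no strictly positive real solution for infinitely many $N$, and let $N$ run through these values. Let $Y_N\subset E_{\le N}$ be the span of the vectors in \eqref{eq:system}, and $Y=\operatorname{span}\{\tilde h^i_\alpha:1\le i\le r,\ \alpha\in A_i\}$ the increasing union of the $Y_N$. By (F) and Lemma~\ref{lem:stiemke} there is a nonzero functional $\phi_N$ on $Y_N$ with $\phi_N(\tilde h^i_\alpha)\ge0$ for all $i$ and $\alpha\in A_i(N)$.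

\emph{Extension.} To speak of the values on the $\beta_k$ we extend $\phi_N$ to $E_{\le N}$. We shall pass to a limit that must not vanish on $Y$, so the extensions are chosen in the same way for all $N$. Let $H_N\subset Y_N$ be the span of the $\tilde h^i_{\alpha(i,k)}$ with $i<r$ and $k_0<k\le N$. For each $i$, the elements $h^i_{\alpha(i,k)}$ have the degrees $k_0+1,\dots,N$, so together with $\beta_0,\dots,\beta_{k_0}$ they form a basis of $B_{\le N}$. Hence $E_{\le N}=E_{\le k_0}\oplus H_N$, and since $H_N\subset Y_N$ we get $Y_N=(Y_N\cap E_{\le k_0})\oplus H_N$. The space $Y^0=Y\cap E_{\le k_0}$ is finite-dimensional, so $Y_N\cap E_{\le k_0}=Y^0$ for large $N$. Fix a complement $Z$ of $Y^0$ in $E_{\le k_0}$. Then $E_{\le N}=Z\oplus Y^0\oplus H_N=Z\oplus Y_N$ for large $N$, and we extend $\phi_N$ by $0$ on $Z$.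

\emph{Growth.} Fix such an $N$, and let $u^i_k=\phi^i_N(\beta_k)$ and $U_k=\max\{|u^i_j|:1\le i\le r,\ j\le k\}$. Let $k_0<k\le N$. Write $h^i_{\alpha(i,k)}=\sum_{j\le k}m_j\beta_j$, with $m_k\ge1$. By \eqref{eq:tuple}, $\sum_{j\le k}m_ju^i_j\ge0$, so
\[
u^i_k\ge-\frac1{m_k}\sum_{j<k}m_j|u^i_j|\ge-2(1+k)^\nu U_{k-1}\qquad(1\le i\le r).
\]
Since $u^i_k=-\sum_{l\ne i}u^l_k$, also $u^i_k\le2(r-1)(1+k)^\nu U_{k-1}$. Therefore $U_k\le2r(1+k)^\nu U_{k-1}$, and by induction $U_k\le\Gamma(k)U_{k_0}$ for all $0\le k\le N$. As $\phi_N\ne0$, we have $U_{k_0}>0$. Multiply $\phi_N$ by a positive constant so that $U_{k_0}=1$.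

\emph{Limit.} Now $|\phi^i_N(\beta_k)|\le\Gamma(k)$ whenever $k\le N$. By a diagonal argument there is a subsequence along which $\phi^i_N(\beta_k)$ converges for every $i$ and $k$. The limits define a functional $\phi$ on $E$, with $\phi_N\to\phi$ pointwise, such that
\[
|\phi^i(\beta_k)|\le\Gamma(k),\qquad\phi^i(h^i_\alpha)\ge0\ \ (\alpha\in A_i),\qquad\phi|_Z=0,\qquad\max_{i,\;j\le k_0}|\phi^i(\beta_j)|=1 .
\]
The last two properties show that $\phi$ is nonzero on $E_{\le k_0}=Z\oplus Y^0$ and zero on $Z$. So $\phi$ is nonzero on $Y^0\subset Y$.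

\emph{Pairing with the infinite relation.} Since $\Gamma$ is increasing, $\sum_jm^i_{\alpha,j}|\phi^i(\beta_j)|\le\|h^i_\alpha\|\,\Gamma(\deg h^i_\alpha)$. By (S) the double series $\sum_\alpha\sum_jc^i_\alpha m^i_{\alpha,j}\phi^i(\beta_j)$ converges absolutely, and summing it in the two orders gives $\sum_\alpha c^i_\alpha\phi^i(h^i_\alpha)=\sum_jf_j\phi^i(\beta_j)$. Adding over $i$ and using \eqref{eq:tuple},
\[
\sum_{i=1}^r\sum_{\alpha\in A_i}c^i_\alpha\,\phi^i(h^i_\alpha)=\sum_jf_j\sum_{i=1}^r\phi^i(\beta_j)=0 .
\]
All terms on the left are nonnegative and all $c^i_\alpha$ are positive, so $\phi(\tilde h^i_\alpha)=0$ for all $i$ and $\alpha$. Thus $\phi$ vanishes on $Y$, a contradiction.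
\end{proof}

\begin{remark}\label{rem:hypotheses}
Three features of the statement and the proof cannot simply be omitted. In each case $r=2$.

\emph{The complement $Z$.} The span $Y$ can be smaller than $E$. If both families consist of the $(\chi_\lambda)_w$ with $w=(2,1,-3)$, then by \eqref{eq:seven} the real functional $h\mapsto h(\zeta)-h(\zeta^2)$ on $B$ vanishes on $Y$, but its value on $\beta_1$ is $2\cos(2\pi/7)-2\cos(4\pi/7)\ne0$. A nonzero limit functional alone would therefore not be a contradiction.

\emph{All large degrees occur in each family.} Let $h^1_j=\beta_{2j}+\beta_{2j+1}$ for $j\ge0$, and $h^2_0=\beta_0$, $h^2_j=2^j\beta_{2j-1}+\beta_{2j}$ for $j\ge1$. With $c^1_j=c^2_j=2^{-j(j+1)/2}$, conditions (F) and (S) hold for every $\nu$, since $\log\Gamma(k)=O(k\log k)$. There is no finite relation: one side would have odd degree and the other even degree.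

\emph{Fast decay.} For $k\ge1$ let $x_k=\beta_k+3\beta_{k-1}$ and $y_k=\beta_k+2\beta_{k-1}$, and let $(h^1_k,h^2_k)$ be $(x_k,y_k)$ for odd $k$ and $(y_k,x_k)$ for even $k$. Then (F) and (L) hold with $\nu=1$, $k_0=0$. If $x_k$ has coefficient $a_k$ and $y_k$ has coefficient $b_k$, the two infinite sums agree when $3a_1=2b_1$ and $b_k-a_k=2b_{k+1}-3a_{k+1}$ for $k\ge1$. A geometrically decaying solution is $a_1=2$, $b_1=3$, $a_{k+1}=\frac12(\frac34)^{k-1}$, $b_{k+1}=\frac54(\frac34)^{k-1}$. But $\phi(\beta_k)=(-\frac52)^k$ gives $\phi(h^1_k)=\frac12(\frac52)^{k-1}=-\phi(h^2_k)$, so there is no finite relation.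
\end{remark}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

By Corollary~\ref{cor:necessity} it remains to construct the $P_i$ when all $v^{(i)}$ have the same greatest common divisor $g$. Let $K_i$ be a finite set of $\kappa\in\Lambda_{n_i}$ with $\kappa_{n_i}\ge0$, indexing the prescribed Schur polynomials, and enlarge it so that $\omega_1\in K_i$. By Lemma~\ref{lem:faithful}, a Schur positive $P_i$ containing all $s_\kappa$ with $\kappa\in K_i$ satisfies (C2). So we need such $P_i$ with equal specializations.

If $g=0$, all $v^{(i)}$ are zero and $(P_i)_{v^{(i)}}$ is the constant $P_i(1,\dots,1)$. With $d_i=\sum_{\kappa\in K_i}\dim\kappa$, take $P_i=\bigl(\prod_{l\ne i}d_l\bigr)\sum_{\kappa\in K_i}s_\kappa$. If $g\ge1$, then $P_{gu}(z)=P_u(z^g)$ for every integer vector $u$, so we may divide all $v^{(i)}$ by $g$. Assume from now on that $g=1$ and that each $v^{(i)}$ is decreasing.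

We apply Proposition~\ref{prop:finite} with
\[
\nu=\max_i\nu_{n_i},\qquad A_i=\Lambda_{n_i}^0,\qquad h^i_\lambda=(\chi_\lambda)_{v^{(i)}},\qquad c^i_\lambda=\tfrac12\sum_{t\in\mathbb Z}p^i_{\lambda+t\mathbf 1},
\]
where the $p^i_\lambda$ come from Corollary~\ref{cor:infinite}. By Lemma~\ref{lem:levels}(a), $A_i(N)=S_N(v^{(i)})$. Condition (F) is part (b) of that lemma, and (L) follows from parts (b) and (c).

For (S), fix $i$, write $n=n_i$ and $v=v^{(i)}$, and define $h^i_\lambda=\sum_jm^i_{\lambda,j}\beta_j$ by the same formula for all $\lambda\in\Lambda_n$; it depends only on $\lambda$ modulo $\mathbb Z\mathbf 1$. From $(k+1)!\le(k+1)^{k+1}$ we get $\log\Gamma(k)\le k\log(2r)+\nu(k+1)\log(k+1)$, so $\Gamma(k)\le C_1e^{C_1k^{3/2}}$ for a constant $C_1$. By Lemma~\ref{lem:levels}(a) and (S3),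
\[
\sum_{\lambda\in\Lambda_n^0}c^i_\lambda\|h^i_\lambda\|\Gamma(\deg h^i_\lambda)=\tfrac12\sum_{\lambda\in\Lambda_n}p^i_\lambda\|h^i_\lambda\|\Gamma(\ell_v(\lambda))\le CC_1\sum_{\lambda\in\mathbb Z^n}e^{-\gamma|\lambda|^2}(1+2|\lambda|)^{\nu}e^{C_1(|\lambda||v|)^{3/2}}.
\]
The last sum is finite, since its terms are bounded by a constant times $e^{-\gamma|\lambda|^2/2}$. Next, averaging the expansions of $f(z)$ and $f(1/z)$ in Corollary~\ref{cor:infinite} gives $f=\frac12\sum_{\lambda\in\Lambda_n}p^i_\lambda h^i_\lambda$, uniformly on the unit circle. Multiply by $z^{-j}$, $j\ge0$, and integrate over the circle term by term. The coefficient of $z^j$ in the Laurent series of $f$ is then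
\[
\tfrac12\sum_{\lambda\in\Lambda_n}p^i_\lambda m^i_{\lambda,j}=\sum_{\lambda\in\Lambda_n^0}c^i_\lambda m^i_{\lambda,j},
\]
so the right side does not depend on $i$. This proves (S).

Choose $N$ large enough for Proposition~\ref{prop:finite} and at least $\ell_{v^{(i)}}(\kappa)$ for all $i$ and $\kappa\in K_i$. We obtain positive integers $a^i_\lambda$, $\lambda\in S_N(v^{(i)})$, such that $h=\sum_\lambda a^i_\lambda(\chi_\lambda)_{v^{(i)}}$ is the same for all $i$. Let $t$ be the maximum of the last entries of all $\kappa\in K_1\cup\dots\cup K_r$, and put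
\[
P_i=\bigl(1+e_{n_i}+\dots+e_{n_i}^t\bigr)\sum_{\lambda\in S_N(v^{(i)})}a^i_\lambda\bigl(s_\lambda+s_{\lambda^*+\lambda_1\mathbf 1}\bigr).
\]
For $\lambda\in\Lambda^0_{n_i}$ the vector $\lambda^*+\lambda_1\mathbf 1$ lies in $\Lambda^0_{n_i}$ as well, and multiplication by $e_{n_i}^j$ shifts indices by $j\mathbf 1$. So $P_i$ is a Schur positive polynomial. It contains $s_{\lambda+j\mathbf 1}$ for all $\lambda\in S_N(v^{(i)})$ and $0\le j\le t$. Each $\kappa\in K_i$ has this form, with $j=\kappa_{n_i}$ and $\lambda=\kappa-j\mathbf 1$, because $\ell_{v^{(i)}}(\lambda)=\ell_{v^{(i)}}(\kappa)\le N$. Finally $(e_{n_i})_{v^{(i)}}=1$, so $(P_i)_{v^{(i)}}=(t+1)h$ for every $i$. This completes the proof of Theorem~\ref{thm:general}, and with it of Theorem~\ref{thm:main}. \qed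

\begin{thebibliography}{9}
\bibitem{JKTY}
Michael Joswig, Mario Kummer, Andreas Thom, Claudia He Yun,
\emph{Some thoughts and experiments on Bergman's compact amalgamation problem},
arXiv:2304.08365 (2023).
\end{thebibliography}
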